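# Tripartite components and $H$-colorings of graphs with given minimum degree

## The smallest 3-colorable graph of minimum degree $\delta$

Let $\delta\ge 3$. Write $T_\delta$, or just $T$, for the complete tripartite graph with parts of sizes
$$\tfrac\delta2,\ \tfrac\delta2,\ \tfrac\delta2\quad(\delta\text{ even}),\qquad \tfrac{\delta+1}2,\ \tfrac{\delta+1}2,\ \tfrac{\delta-1}2\quad(\delta\text{ odd}).$$
For $\delta=3$ this is $K_{2,2,1}$, on five vertices; for $\delta=4$ it is the octahedron $K_{2,2,2}$. Four facts about $T$ carry the lecture.

First, its minimum degree is exactly $\delta$. If $\delta$ is even, every vertex has degree $\frac\delta2+\frac\delta2=\delta$. If $\delta$ is odd, vertices in the two larger parts have degree $\frac{\delta+1}2+\frac{\delta-1}2=\delta$, and vertices in the smaller part have degree $\delta+1$.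

Second, it has $N:=|T|=\lceil 3\delta/2\rceil$ vertices. For $\delta\ge3$ this is less than $2\delta$, and $2\delta-N=\lfloor\delta/2\rfloor$.

Third, it has exactly $6$ proper colorings with three colors. Choose one vertex in each part (all parts are nonempty). These three vertices form a triangle, which can be colored in $6$ ways; every other vertex is adjacent to the two chosen vertices outside its own part, so its color is forced, and the result is proper.

Fourth, no 3-colorable graph of minimum degree at least $\delta$ is smaller. If $C$ is 3-colorable on $n$ vertices, some color class has at least $n/3$ vertices, and a vertex in that class has degree at most $2n/3$. So $\delta\le 2n/3$, that is, $n\ge 3\delta/2$.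

Compare $T$ with $K_{\delta,\delta}$, which has many more 3-colorings. The first side uses one color ($3$ ways, then $2^\delta$ ways for the other side) or exactly two colors ($3(2^\delta-2)$ ways, then $1$ way), for a total of $6(2^\delta-1)$. But $K_{\delta,\delta}$ needs $2\delta$ vertices, about a third more than $T$. We shall set up a counting problem in which vertices are expensive. There $T$ beats $K_{\delta,\delta}$, and this refutes a conjecture in which $K_{\delta,\delta}$ is one of only three candidates for the optimum.

## Homomorphism counts and the three conjectured maximizers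

All graphs are finite. The graph $G$ is simple and loopless; the target graph $H$ is simple but may have loops.

**Definition.** An $H$-coloring of $G$ is a map $\psi:V(G)\to V(H)$ such that $ij\in E(G)$ implies $\psi(i)\psi(j)\in E(H)$, i.e. a graph homomorphism from $G$ to $H$. The number of $H$-colorings is $\hom(G,H)$, and $|G|$ is the number of vertices of $G$.

For $H=K_q$ (no loops) these are the proper $q$-colorings. If $H$ has two adjacent vertices, one looped and one not, an $H$-coloring is an independent set of $G$: the vertices sent to the unlooped vertex are pairwise nonadjacent, and there is no other constraint.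

**Conventions.** Degrees in $H$ count a loop once, and $\Delta(H)$ is the maximum degree. $N(x)$ is the neighborhood of $x$; it contains $x$ exactly when $x$ is looped. $N(S)=\bigcup_{s\in S}N(s)$. We write $x\sim y$ for adjacency. $K_k^\circ$ is the complete graph on $k$ vertices with a loop at every vertex, and $\sqcup$ is disjoint union. So $K_k^\circ$ is $k$-regular, and $\hom(G,K_k^\circ)=k^{|G|}$ for every $G$, since every map is allowed.

Two rules are used constantly. A coloring of a disjoint union is a choice of coloring on each component, so $\hom(G_1\sqcup G_2,H)=\hom(G_1,H)\hom(G_2,H)$. A connected graph maps into a single component of the target, so $\hom(C,H_1\sqcup H_2)=\hom(C,H_1)+\hom(C,H_2)$ for connected $C$.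

The conjecture under study is taken from Hannah Guggiari and Alex Scott, "Maximising $H$-Colourings of Graphs", arXiv:1611.02911 (2016).

**Conjecture.** For any graph $H$ and any $\delta\ge\delta_0(H)$, there is a constant $n_0(\delta,H)$ such that every graph $G$ with minimum degree $\delta$ and at least $n_0(\delta,H)$ vertices satisfies
$$\hom(G,H)\leq\max\big\{\hom(K_{\delta+1},H)^{\frac{|G|}{\delta+1}},\ \hom(K_{\delta,\delta},H)^{\frac{|G|}{2\delta}},\ \hom(K_{\delta,|G|-\delta},H)\big\}.\tag{1}$$

Here $\delta_0(H)$ depends only on $H$, and its existence is part of the assertion. We say that the conjecture holds for $H$ if such a $\delta_0(H)$ exists.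

Each of the three candidates is needed, as three small targets show.

Take $H=K_2^\circ\sqcup K_1^\circ$. For connected $C$, $\hom(C,H)=2^{|C|}+1=2^{|C|}(1+2^{-|C|})$. The gain over $2^{|C|}$, per vertex, is largest when $|C|$ is smallest, that is, for $C=K_{\delta+1}$.

Take $H=K_2^\circ\sqcup K_2$. For connected $C$ with an edge, $\hom(C,H)$ is $2^{|C|}+2$ if $C$ is bipartite and $2^{|C|}$ otherwise. Now the best component is the smallest bipartite one. Both sides of a bipartite graph of minimum degree $\delta\ge 1$ have at least $\delta$ vertices, so that is $K_{\delta,\delta}$.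

Take $H$ to be the path with three vertices. A connected bipartite $C$ with sides of sizes $p,q\geq 1$ has $2^p+2^q$ colorings: one side goes to the middle vertex, and the other is free on the two ends. So $\hom(K_{\delta+1},H)=0$ for $\delta\ge2$ and $\hom(K_{\delta,\delta},H)^{n/2\delta}=2^{n(\delta+1)/(2\delta)}$, while $\hom(K_{\delta,n-\delta},H)>2^{n-\delta}$. The last is larger once $n-\delta\ge n\frac{\delta+1}{2\delta}$, i.e. once $n\ge\frac{2\delta^2}{\delta-1}$.

## Failure for $K_k^\circ\sqcup K_3$, and where failure is possible

Here are the four results, proved below in this order.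

**Theorem 1 (disproof).** Let $H_k=K_k^\circ\sqcup K_3$.
(a) If $k\ge 7$ and $\delta\ge 3$, then for all sufficiently large $n$ there is an $n$-vertex graph $G$ of minimum degree $\delta$ violating (1) for $H_k$.
(b) The same holds for $k\ge 4$ and every even $\delta\ge 4$.
In particular, no $\delta_0(H_7)$ exists, and the conjecture is false.

**Theorem 2 (sharp bound for these $H$).** Let $k\ge4$ and let $\delta\ge 4$ be even. Every $G$ with minimum degree at least $\delta$ satisfies
$$\hom(G,H_k)\le \hom(K_{\delta/2,\delta/2,\delta/2},H_k)^{\frac{|G|}{3\delta/2}}=(k^{3\delta/2}+6)^{\frac{2|G|}{3\delta}},$$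
with equality iff $G$ is a disjoint union of copies of $K_{\delta/2,\delta/2,\delta/2}$.

**Theorem 3 (where failures can occur).** Let $\Delta(H)=k\ge1$, and let $H$ have exactly $a$ components $K_k^\circ$ and $b$ components $K_{k,k}$. If $(a,b)\ne(1,0)$, the conjecture holds for $H$. (If $k=0$ and $\delta\ge1$, all counts are $0$.) So every counterexample has the form $K_k^\circ\sqcup F$ with $\Delta(F)\le k$.

**Theorem 4 (classification for large $k$).** Let $F$ be a graph, possibly with loops. There is $k_0(F)$ such that for all $k\ge k_0(F)$ the conjecture holds for $K_k^\circ\sqcup F$ if and only if $F$ has a loop or $F$ is triangle-free. If $F$ is loopless and contains a triangle, then for $k\ge k_0(F)$ inequality (1) fails for every $\delta\ge\max(3,|F|)$ and all large $|G|$. If $F$ is loopless and triangle-free, the conjecture holds for all $k\ge\max(1,\Delta(F))$.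

"Fails for all large $|G|$" means that for every large $n$ some $n$-vertex graph of minimum degree $\delta$ violates (1).

Theorem 1 is proved from scratch. The others use two published theorems, which we quote.

**Theorem A** (Sah, Sawhney, Stoner, Zhao, *A reverse Sidorenko inequality*, Invent. Math. 221 (2020)). If $C$ is triangle-free without isolated vertices, then for every $F$ (loops allowed)
$$\hom(C,F)\le\prod_{uv\in E(C)}\hom(K_{d_u,d_v},F)^{1/(d_ud_v)},$$
where $d_u$ is the degree of $u$ in $C$.

For $C=K_{p,q}$ there are $pq$ equal factors with exponent $1/(pq)$, so equality holds.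

**Theorem B** (Guggiari, Scott, *Maximising H-colourings of graphs*, J. Graph Theory 92 (2019)). If $\Delta(H)=k$ and no component of $H$ is $K_k^\circ$ or $K_{k,k}$, then for $\delta\ge\delta_0(H)$ and $n$ large, $K_{\delta,n-\delta}$ maximizes $\hom(\cdot,H)$ among $n$-vertex graphs of minimum degree $\delta$.

Theorem A is used in Theorem 2 and in the loopless triangle-free case of Theorem 4. Theorem B is used only in Theorem 3 with $(a,b)=(0,0)$.

## One growth rate per component

Fix $H=K_k^\circ\sqcup F$ with $k\geq 1$. For any graph $C$ put $\varepsilon_C=\hom(C,F)/k^{|C|}$, and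
$$\varphi(C)=\frac1{|C|}\ln(1+\varepsilon_C).$$
For connected $C$ we have $\hom(C,H)=k^{|C|}+\hom(C,F)=k^{|C|}(1+\varepsilon_C)$, so $\hom(C,H)^{1/|C|}=ke^{\varphi(C)}$. Multiplying over the components of $G$,
$$\hom(G,H)=\prod_{C}\big(ke^{\varphi(C)}\big)^{|C|}=k^{|G|}\prod_C e^{\varphi(C)|C|}.\tag{2}$$
This gives the principle that we use to prove upper bounds:

> (3) If $\varphi(C)\le M$ for every connected $C$ with minimum degree at least $\delta$, then $\hom(G,H)\le(ke^M)^{|G|}$ for every $G$ with minimum degree at least $\delta$. Equality holds iff every component $C$ of $G$ has $\varphi(C)=M$.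

The main term $k^{|G|}$ is the same for all $G$, so everything is decided by the corrections $\varepsilon_C$. Each additional vertex of $C$ divides $\varepsilon_C$ by a further factor $k$. So when $k$ is large one should expect the best component to be the smallest graph of minimum degree $\delta$ that maps to $F$ at all. If $F$ has a loop this is $K_{\delta+1}$. If $F=K_2$ it is $K_{\delta,\delta}$. If $F=K_3$ it is $T_\delta$, which is on nobody's list in (1).

## Triangle-free $F$ and the bound $|C|\ge2\delta$

Before using $T_\delta$, let us try to prove the conjecture for $K_k^\circ\sqcup F$ with $F$ loopless. By (3) it would be enough to show that no component beats $K_{\delta,\delta}$, and Theorem A looks made for this. Here is how far it goes.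

**Lemma 5.** Let $k\ge1$, $\delta\ge1$, let $F$ be loopless and triangle-free with $\Delta(F)\le k$, and suppose $\varepsilon_{K_{\delta,\delta}}\le1$. Then $\varphi(C)\le\varphi(K_{\delta,\delta})$ for every connected $C$ with minimum degree at least $\delta$.

*Proof.* If $\hom(C,F)=0$, then $\varphi(C)=0\le\varphi(K_{\delta,\delta})$. So let $\hom(C,F)>0$.

**Step 1: $C$ has at least $2\delta$ vertices.** A triangle in $C$ would map to three mutually adjacent vertices of $F$; these are distinct because $F$ has no loops, so $F$ would contain a triangle. Hence $C$ is triangle-free. For an edge $uv$ this says $N(u)\cap N(v)=\emptyset$, so $d_u+d_v\le|C|$, and therefore $|C|\ge2\delta$.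

**Step 2: pass Theorem A to the quantities $\varepsilon$.** Each vertex $u$ lies in $d_u$ edges, so
$$\sum_{uv\in E(C)}\Big(\frac1{d_u}+\frac1{d_v}\Big)=|C|.\tag{4}$$
Substitute $\hom(K_{p,q},F)=k^{p+q}\varepsilon_{K_{p,q}}$ in Theorem A. The total exponent of $k$ is $\sum_{uv}\frac{d_u+d_v}{d_ud_v}=|C|$ by (4). Hence
$$\varepsilon_C\le\prod_{uv\in E(C)}\varepsilon_{K_{d_u,d_v}}^{1/(d_ud_v)}.$$

**Step 3: bound each factor.** Coloring the side of size $p$ first,
$$\hom(K_{p,q},F)=\sum_{A\in V(F)^p}\Big|\bigcap_{x\in A}N(x)\Big|^q,$$
and each intersection has at most $\Delta(F)\le k$ elements. So raising $q$ by $1$ multiplies the count by at most $k$, that is, $\varepsilon_{K_{p,q}}$ is non-increasing in $q$. By symmetry it is non-increasing in $p$. As all degrees are at least $\delta$, every factor satisfies $\varepsilon_{K_{d_u,d_v}}\le\varepsilon_{K_{\delta,\delta}}\le1$.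

**Step 4: the total exponent is at least $1$.** Put $R=\sum_{uv}\frac1{d_ud_v}$. Using $d_u+d_v\le|C|$ and (4),
$$R=\sum_{uv}\frac{1/d_u+1/d_v}{d_u+d_v}\ge\frac1{|C|}\sum_{uv}\Big(\frac1{d_u}+\frac1{d_v}\Big)=1.$$
Therefore $\varepsilon_C\le\varepsilon_{K_{\delta,\delta}}^{R}\le\varepsilon_{K_{\delta,\delta}}$. With $|C|\ge2\delta$ this gives $\varphi(C)\le\varphi(K_{\delta,\delta})$. $\square$

Now replace the triangle-free $F$ by $F=K_3$. The argument breaks in Step 1, in the sentence "hence $C$ is triangle-free". Without it both the size bound $|C|\ge2\delta$ and Theorem A are unavailable. The loss is not one of technique: $T_\delta$ maps to $K_3$ and has $N<2\delta$ vertices. So a component can have fewer vertices than $K_{\delta,\delta}$ and still a nonzero correction, and we should test it as a competitor.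

## Disjoint copies of $T_\delta$ violate the inequality

Try the smallest case by hand: $\delta=3$, $k=7$, $T=K_{2,2,1}$. We have
$$\hom(T,H_7)=7^5+6=16813,\qquad \hom(K_4,H_7)=7^4,\qquad \hom(K_{3,3},H_7)=7^6+42=7\cdot16813.$$
Per vertex, $16813^{1/5}>7$ because $16813>7^5$. Also $16813^{1/5}>(7\cdot16813)^{1/6}$, because raising to the 30th power turns this into $16813^6>7^5\cdot16813^5$, again $16813>7^5$. So $T$ has a larger rate than both $K_4$ and $K_{3,3}$. On ten vertices, two copies of $T$ give $16813^2=282676969$. The first candidate in (1) is $7^{10}=282475249$, the second is smaller than $16813^2$ by the comparison of rates, and the third is $7^{10}+3(2^3+2^7-2)=7^{10}+402$. So (1) already fails there. The conjecture concerns large $n$, and for that we need all residues of $n$ modulo $N$.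

**Lemma 6.** Let $\delta\ge3$, $H=K_k^\circ\sqcup F$, and suppose that $\varepsilon_{K_{\delta+1}}=0$, that $\varphi(T)>\varphi(K_{\delta,\delta})$, and that for some constant $A$ we have $\hom(K_{\delta,n-\delta},H)\le Ak^n$ for all $n\ge2\delta$. Then for all large $n$ some $n$-vertex graph of minimum degree $\delta$ violates (1).

*Proof.* For $n\ge2\delta+N$ write $n=mN+r$ with $2\delta\le r<2\delta+N$. Let $G$ be the disjoint union of $m$ copies of $T$ and one $K_{\delta,r-\delta}$. The last piece absorbs the remainder; since $r-\delta\ge\delta$, its minimum degree is $\delta$. So $G$ has $n$ vertices and minimum degree $\delta$. Counting at least $k^r$ colorings on the last piece,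
$$\hom(G,H)\ge\big(k^N(1+\varepsilon_T)\big)^mk^r=k^n(1+\varepsilon_T)^m=k^ne^{\varphi(T)(n-r)}\ge e^{-\varphi(T)(2\delta+N)}\,k^ne^{\varphi(T)n}.$$
The three quantities in (1) are $k^n$, $k^ne^{\varphi(K_{\delta,\delta})n}$, and a number at most $Ak^n$. Since $\varphi(T)>\varphi(K_{\delta,\delta})\ge0$, and $k$, $\delta$ and the constant $e^{-\varphi(T)(2\delta+N)}$ do not depend on $n$, the lower bound exceeds all three for all large $n$. $\square$

**Proof of Theorem 1.** Here $F=K_3$. We check the hypotheses of Lemma 6.

**Step 1: the candidate $K_{\delta+1}$.** For $\delta\ge3$ it contains $K_4$, so it has no 3-coloring and $\varepsilon_{K_{\delta+1}}=0$.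

**Step 2: the candidate $K_{\delta,n-\delta}$.** The count made for $K_{\delta,\delta}$ gives in general
$$\hom(K_{p,q},K_3)=3\cdot2^q+3(2^p-2)=3(2^p+2^q-2)\qquad(p,q\ge1).\tag{5}$$
Since $2^{n-1}-(2^\delta+2^{n-\delta}-2)=(2^{\delta-1}-1)(2^{n-\delta}-2)\ge0$, and $K_{\delta,n-\delta}$ is connected,
$$\hom(K_{\delta,n-\delta},H_k)\le k^n+3\cdot2^{n-1}\le\tfrac52k^n,$$
because $2\le k$.

**Step 3: $\varphi(T)>\varphi(K_{\delta,\delta})$.** We have $\varepsilon_T=6k^{-N}$ and $\varepsilon_{K_{\delta,\delta}}=6(2^\delta-1)k^{-2\delta}$. Since $N<2\delta$ and $\varepsilon_T>0$, it suffices that $\varepsilon_T\ge\varepsilon_{K_{\delta,\delta}}$, i.e. that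
$$k^{2\delta-N}=k^{\lfloor\delta/2\rfloor}\ge2^\delta-1.$$
If $\delta$ is even and $k\ge4$, then $k^{\delta/2}\ge2^\delta$. If $\delta$ is odd and $k\ge7$, use induction on odd $\delta$. For $\delta=3$, $k\ge7=2^3-1$. If $k^{(\delta-1)/2}\ge2^\delta-1$, then
$$2^{\delta+2}-1=4(2^\delta-1)+3\le4k^{(\delta-1)/2}+3\le7k^{(\delta-1)/2}\le k^{(\delta+1)/2}.$$

Lemma 6 applies for every $\delta\ge3$ if $k\ge7$, and for every even $\delta\ge4$ if $k\ge4$. For $k=7$ this excludes every value of $\delta_0(H_7)$, since (1) fails for every $\delta\ge3$ and all large $n$. $\blacksquare$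

## A bound on 3-colorings and the optimum for $K_k^\circ\sqcup K_3$

If the three candidates are not optimal, what is? For even $\delta$ and $k\ge4$ we now show that copies of $T_\delta=K_{\delta/2,\delta/2,\delta/2}$ are best. By (3) this needs an upper bound on $\hom(C,K_3)$ in which surplus vertices, beyond $3\delta/2$, earn at most a factor $4$ each. This is where $k\ge4$ comes from.

**Lemma 7.** If $C$ has $n$ vertices and minimum degree at least $\delta\ge3$, then $\hom(C,K_3)\le6\cdot2^{2n-3\delta}$.

*Proof.* We may assume $C$ is 3-colorable.

**Step 1: $C$ contains a triangle $v_1v_2v_3$.** Color the triangle first and ask how much freedom remains. For $w\in V(C)$ let $t(w)$ be the number of $i$ with $w\not\sim v_i$, where $v_i\not\sim v_i$. As $C$ is 3-colorable it has no $K_4$, so $t(w)\ge1$ for every $w$ (and $t(v_i)=1$). Counting non-adjacent pairs,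
$$\sum_wt(w)=\sum_{i=1}^3(n-d(v_i))\le3(n-\delta).$$
There are $6$ colorings of the triangle. Given one, a vertex $w$ outside the triangle sees $3-t(w)$ distinct colors on it, so it has at most $t(w)\le2^{t(w)-1}$ choices (the cases are $1\le1$, $2\le2$, $3\le4$). The triangle vertices themselves contribute $2^{t(v_i)-1}=1$. So
$$\hom(C,K_3)\le6\cdot2^{\sum_w(t(w)-1)}\le6\cdot2^{3(n-\delta)-n}=6\cdot2^{2n-3\delta}.$$

**Step 2: $C$ is triangle-free; apply Theorem A.** For an edge $uv$ we have $d_u+d_v\le n$ as before. So $n\ge2\delta$, and every degree is at most $n-\delta$. Put $n=2\delta+i$ with $i\ge0$. By (5), $\hom(K_{p,q},K_3)\le6\cdot2^{\max(p,q)}$. Since $\max(d_u,d_v)/(d_ud_v)=1/\min(d_u,d_v)$, Theorem A gives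
$$\log_2\hom(C,K_3)\le(\log_26)\sum_{uv}\frac1{d_ud_v}+\sum_{uv}\frac1{\min(d_u,d_v)}.$$

**Step 3: bound the two sums.** For the first,
$$\sum_{uv}\frac1{d_ud_v}\le\frac12\sum_{uv}\Big(\frac1{d_u^2}+\frac1{d_v^2}\Big)=\frac12\sum_v\frac1{d_v}\le\frac n{2\delta}=1+\frac i{2\delta}.$$
For the second, use (4), then $\max(d_u,d_v)\le n-\delta$ and $|E(C)|\ge n\delta/2$:
$$\sum_{uv}\frac1{\min(d_u,d_v)}=n-\sum_{uv}\frac1{\max(d_u,d_v)}\le n-\frac{n\delta}{2(n-\delta)}.$$

**Step 4: compare with the target.** The target is $\log_26+2n-3\delta=\log_26+\delta+2i$. So it remains to see that $\frac i{2\delta}\log_26$ is at most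
$$\delta+2i-n+\frac{n\delta}{2(n-\delta)}=i-\delta+\frac{(2\delta+i)\delta}{2(\delta+i)}=\frac{2(i^2-\delta^2)+2\delta^2+i\delta}{2(i+\delta)}=\frac{i(2i+\delta)}{2(i+\delta)}.$$
The right side is at least $\frac i2$, and $\frac i2\ge\frac i{2\delta}\log_26$ because $\delta\ge3>\log_26$. $\square$

**Proof of Theorem 2.** Let $C$ be connected with $n$ vertices and minimum degree at least $\delta$, where $\delta\ge4$ is even and $k\ge4$.

**Step 1: bound the rate.** If $C$ is not 3-colorable, $\varphi(C)=0$, which is less than $\varphi(T)$. Otherwise $n\ge3\delta/2$, and by Lemma 7 and $4/k\le1$,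
$$\varepsilon_C\le6\cdot2^{-3\delta}\Big(\frac4k\Big)^n\le6\cdot2^{-3\delta}\Big(\frac4k\Big)^{3\delta/2}=6k^{-3\delta/2}.$$
So
$$\varphi(C)\le\frac1n\ln(1+6k^{-3\delta/2})\le\frac{\ln(1+6k^{-3\delta/2})}{3\delta/2}=\varphi(K_{\delta/2,\delta/2,\delta/2}),$$
with equality only if $n=3\delta/2$.

**Step 2: identify the equality case.** Let $C$ be 3-colorable with $n=3\delta/2$. A vertex in a color class of size $s$ has degree at most $n-s$, so each class has size at most $n-\delta=\delta/2$. The three sizes add up to $3\delta/2$, so all equal $\delta/2$. Each vertex has degree at least $\delta$, and exactly $\delta$ vertices lie outside its class, so it is adjacent to all of them. That is, $C=K_{\delta/2,\delta/2,\delta/2}$.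

Now (3) with $M=\varphi(K_{\delta/2,\delta/2,\delta/2})$ gives the bound and the equality statement. $\blacksquare$

## Decay of $\hom(C,F)/k^{|C|}$ by random coloring along a spanning tree

We turn to general $H$ with $\Delta(H)=k$. If we color a connected graph $C$ along a spanning tree, each new vertex has at most $k$ choices; so $k^{|C|}$ is the natural scale. For the components $K_k^\circ$ and $K_{k,k}$ the scale is attained: $\hom(C,K_k^\circ)=k^{|C|}$, and for connected $C$ with an edge $\hom(C,K_{k,k})$ is $2k^{|C|}$ if $C$ is bipartite (choose which side goes where, then each vertex has $k$ choices) and $0$ otherwise. We now show that every other component loses a factor exponential in $\delta$. For instance, with $k=2$ the triangle $K_3$ is neither $K_2^\circ$ nor $K_{2,2}$, and indeed $\hom(K_{\delta,\delta},K_3)/2^{2\delta}=6(2^\delta-1)/4^\delta<6\cdot2^{-\delta}$.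

**Lemma 8.** Let $k\ge1$, $\Delta(F)\le k$, and suppose no component of $F$ is $K_k^\circ$ or $K_{k,k}$. There are $B>0$ and $c\in(0,1)$, depending only on $F$ and $k$, with $\hom(C,F)\le Bc^\delta k^{|C|}$ for every $\delta\ge1$ and every connected $C$ of minimum degree at least $\delta$.

*Proof.* **Step 1: reduce to one component and $k\ge2$.** As $C$ is connected, $\hom(C,F)=\sum_{F'}\hom(C,F')$ over the components $F'$ of $F$. So it suffices to treat each $F'$ (then add the constants $B$ and take the largest $c$). If $F'$ has no edge, $\hom(C,F')=0$, since $C$ has an edge. If $k=1$, a connected $F'$ with an edge and $\Delta(F')\le1$ is a single looped vertex $K_1^\circ$ or a single edge $K_{1,1}$; both are excluded. So let $k\ge2$, and let $F'$ have an edge.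

**Step 2: turn the count into a probability.** Take a spanning tree of $C$ with root $r$. Color $C$ at random along the tree. The root color $X_r$ is uniform on $V(F')$. A child of a vertex colored $x$ gets each color in $N(x)$ with probability $1/k$, and a failure symbol $\dagger$ with probability $1-d(x)/k$. Children of $\dagger$ get $\dagger$. A given homomorphism $C\to F'$ is produced with probability exactly $|F'|^{-1}k^{-(|C|-1)}$: a factor $|F'|^{-1}$ at the root and a factor $1/k$ at each other vertex. Hence
$$\hom(C,F')=|F'|\,k^{|C|-1}\Pr(X\text{ is a homomorphism }C\to F').$$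
We must show that this probability decays exponentially in $\delta$. We may choose the tree to contain any prescribed path starting at $r$, since a path in a connected graph extends to a spanning tree.

**Step 3: $F'$ is not $k$-regular; failure occurs.** The end of a longest path in $C$ has all its neighbors on the path, so $C$ contains a path with $\delta$ edges; let the tree contain it, starting at the root. Put $f'=|F'|$. From any color there is a walk in $F'$ of some length $\ell\le f'-1$ to a vertex of degree less than $k$. The random coloring follows this walk with probability $k^{-\ell}$, and the next step then fails with probability at least $1/k$. So each block of $f'$ consecutive steps along the path fails with conditional probability at least $k^{-f'}$, given no failure before. Hence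
$$\Pr(X\text{ is a homomorphism})\le(1-k^{-f'})^{\lfloor\delta/f'\rfloor}\le(1-k^{-f'})^{\delta/f'-1},$$
which has the required form.

**Step 4: $F'$ is $k$-regular; two steps leave a neighborhood with positive probability.** Now there are no failures, and the colors along a path from the root form a simple random walk on $F'$. The loss must come from edges of $C$ outside the tree. First we claim that $|N(N(w))|\ge k+1$ for every $w\in V(F')$. Let $S=N(w)$ and $Q=N(S)$. There are $k^2$ pairs $(s,q)$ with $s\in S$, $q\in N(s)$, and each $q\in Q$ occurs at most $k$ times; so $|Q|\ge k$. Suppose $|Q|=k$. Then every $q\in Q$ occurs exactly $k$ times, so $N(q)=S$. For $s\in S$ we have $N(s)\subseteq Q$ and both have size $k$, so $N(s)=Q$. Hence $S\cup Q$ is closed under taking neighbors; it contains $w\in Q$, so it is all of $F'$. If some $z$ lies in $S\cap Q$, then $S=N(z)=Q$, and $F'=K_k^\circ$. If $S\cap Q=\emptyset$, then $F'=K_{k,k}$. Both are excluded.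

Let $P$ be the transition matrix of simple random walk on $F'$; it is symmetric, with $P(x,y)=1/k$ for $x\sim y$. For a set $S$ write $P^g(y,S)=\sum_{u\in S}P^g(y,u)$. Given $w,x$, the claim yields $z\in N(N(w))\setminus N(x)$, and $P^2(w,z)\ge k^{-2}$. Thus
$$P^2(w,N(x))\le1-k^{-2}\qquad\text{for all }w,x.\tag{6}$$

**Step 5: the same for any number of steps from two on.** Since $P(u,x)=1/k$ for $u\in N(x)$, we have $P^g(y,N(x))=kP^{g+1}(y,x)$ for every $g$. So for $g\ge2$ and all $x,y$,
$$P^g(y,N(x))=k\sum_wP^{g-2}(y,w)P^3(w,x)\le k\max_wP^3(w,x)=\max_wP^2(w,N(x))\le1-k^{-2}.\tag{7}$$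

One step is not enough. Let $k=3$, and let $F'$ have vertices $x,y,z,u,x',y'$, loops at $x,y,x',y'$, and edges $xy,xz,yz,zu,ux',uy',x'y'$. This graph is connected and $3$-regular, and it is not $K_3^\circ$ or $K_{3,3}$. But $N(x)=N(y)=\{x,y,z\}$, so $P(y,N(x))=1$. After two steps the walk from $y$ can reach only $u$ outside $N(x)$, with probability $\frac19$, so $P^2(y,N(x))=1-k^{-2}$ exactly.

**Step 6: use a vertex with many neighbors on one path.** Take a longest path $p_0p_1\dots p_m$ in $C$. All neighbors of $p_0$ lie on it; call them $p_{i_1},\dots,p_{i_d}$ with $1=i_1<\dots<i_d$ and $d\ge\delta$. Root the tree at $p_0$ and let it contain the path. Condition on $X_{p_0}=x$ and put $Y_j=X_{p_{i_j}}$. A homomorphism must have $Y_j\in N(x)$ for all $j$. For $y\in N(x)$ and $j\le d-2$ we claim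
$$\Pr(Y_{j+1},Y_{j+2}\in N(x)\mid Y_j=y)\le1-k^{-2}.$$
If the gap $g=i_{j+1}-i_j$ is at least $2$, already $\Pr(Y_{j+1}\in N(x)\mid Y_j=y)=P^g(y,N(x))\le1-k^{-2}$ by (7). If $i_{j+2}-i_{j+1}\ge2$, then (7) bounds the probability that $Y_{j+2}\in N(x)$ given any value of $Y_{j+1}$. If both gaps equal $1$, the probability is at most $\Pr(Y_{j+2}\in N(x)\mid Y_j=y)=P^2(y,N(x))$, and (6) applies.

Apply the claim with $j=1,3,5,\dots$. There are $\lfloor(d-1)/2\rfloor$ disjoint pairs $(Y_2,Y_3),(Y_4,Y_5),\dots$, and by the Markov property along the path the bounds multiply. So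
$$\Pr(X\text{ is a homomorphism})\le(1-k^{-2})^{\lfloor(\delta-1)/2\rfloor}\le(1-k^{-2})^{\delta/2-1},$$
which has the required form. $\square$

## Targets with $(a,b)\ne(1,0)$

**Proof of Theorem 3.** If $k=0$, then $H$ has no edges, and both sides of (1) are $0$ for $\delta\ge1$. Let $k\ge1$. If $(a,b)=(0,0)$, Theorem B says that for $\delta\ge\delta_0(H)$ and $n$ large the third quantity in (1) is the maximum, so the conjecture holds. Assume from now on that $(a,b)\ne(0,0),(1,0)$.

**Step 1: write the count at scale $k^{|C|}$.** Let $F$ be the union of the other components of $H$, and $\eta=Bc^\delta$ with $B,c$ from Lemma 8. Note that $\delta\eta\to0$ as $\delta\to\infty$. For connected $C$ of minimum degree at least $\delta$,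
$$\hom(C,H)=k^{|C|}\big(a+2b\,\mathbf 1[C\text{ bipartite}]+\varepsilon_C\big),\qquad0\le\varepsilon_C=\frac{\hom(C,F)}{k^{|C|}}\le\eta.$$
Let $\mu$ be the larger of $\hom(K_{\delta+1},H)^{1/(\delta+1)}$ and $\hom(K_{\delta,\delta},H)^{1/(2\delta)}$. Dropping nonnegative terms, $\mu\ge ka^{1/(\delta+1)}$ and $\mu\ge k(a+2b)^{1/(2\delta)}$. We show $\hom(C,H)^{1/|C|}\le\mu$ for all such $C$ when $\delta$ is large. Multiplying over components then gives $\hom(G,H)\le\mu^{|G|}$, which is (1). The leading coefficients $a$ and $a+2b$ are what a component should exploit with as few vertices as possible; when such a coefficient is at least $2$, one extra vertex costs more than $\varepsilon_C$ can repay.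

**Step 2: $C$ non-bipartite, $a\ge2$.** If $C=K_{\delta+1}$, there is nothing to prove. Otherwise $|C|\ge\delta+2$ and
$$\hom(C,H)^{1/|C|}\le k(a+\eta)^{1/(\delta+2)}\le ka^{1/(\delta+1)}\le\mu.$$
The middle inequality is equivalent to $(a+\eta)^{\delta+1}\le a^{\delta+2}$, i.e. to $(1+\eta/a)^{\delta+1}\le a$. It holds for large $\delta$ because $(1+\eta/a)^{\delta+1}\le e^{\eta(\delta+1)}\le2\le a$.

**Step 3: $C$ non-bipartite, $a\le1$.** Then $b\ge1$ by assumption. Since $|C|\ge\delta+1$,
$$\hom(C,H)^{1/|C|}\le k(1+\eta)^{1/(\delta+1)}\le k2^{1/(2\delta)}\le k(a+2b)^{1/(2\delta)}\le\mu,$$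
once $1+\eta\le\sqrt2$, because then $(1+\eta)^{1/(\delta+1)}\le2^{1/(2\delta+2)}$.

**Step 4: $C$ bipartite.** Put $s=a+2b$; then $s\ge2$. Both sides of $C$ have at least $\delta$ vertices, so $|C|=2\delta$ forces $C=K_{\delta,\delta}$, and there is nothing to prove. Otherwise $|C|\ge2\delta+1$ and
$$\hom(C,H)^{1/|C|}\le k(s+\eta)^{1/(2\delta+1)}\le ks^{1/(2\delta)}\le\mu.$$
The middle inequality is equivalent to $(1+\eta/s)^{2\delta}\le s$, which holds for large $\delta$ since $(1+\eta/s)^{2\delta}\le e^{2\delta\eta}\le2\le s$.

So a counterexample must have $(a,b)=(1,0)$, i.e. the form $K_k^\circ\sqcup F$ with $\Delta(F)\le k$. $\blacksquare$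

## Loopless $F$ with large $k$: triangles decide

For Theorem 4 let $f=|F|\ge1$ and $H=K_k^\circ\sqcup F$. There are three cases: $F$ loopless with a triangle, $F$ loopless and triangle-free, $F$ with a loop. The first two are now short.

**Case (i): $F$ is loopless and contains a triangle; $k\ge f^6$ and $\delta\ge\max(3,f)$.** We verify Lemma 6. Since $F$ is loopless with $f<\delta+1$ vertices, $\hom(K_{\delta+1},F)=0$ and $\varepsilon_{K_{\delta+1}}=0$. Trivially $\varepsilon_{K_{\delta,\delta}}\le f^{2\delta}k^{-2\delta}$. Because $F$ contains $K_3$, $\varepsilon_T\ge6k^{-N}$. For $\delta\ge3$ we have $\lfloor\delta/2\rfloor\ge\delta/3$ (for odd $\delta$, $\frac{\delta-1}2\ge\frac\delta3$ means $\delta\ge3$), so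
$$k^{2\delta-N}=k^{\lfloor\delta/2\rfloor}\ge k^{\delta/3}\ge f^{2\delta}.$$
Hence $\varepsilon_T\ge6k^{-N}\ge6f^{2\delta}k^{-2\delta}\ge\varepsilon_{K_{\delta,\delta}}$ and, as $N<2\delta$ and $\varepsilon_T>0$, $\varphi(T)>\varphi(K_{\delta,\delta})$. Finally $\hom(K_{\delta,n-\delta},H)\le k^n+f^n\le2k^n$. By Lemma 6, (1) fails for every $\delta\ge\max(3,f)$ and all large $n$; in particular no $\delta_0(H)$ exists.

**Case (ii): $F$ is loopless and triangle-free; $k\ge\max(1,\Delta(F))$.** Here $\Delta(H)=k$, and $F$ has no component $K_k^\circ$, since it has no loop. If $F$ has $b\ge1$ components $K_{k,k}$, Theorem 3 with $(a,b)=(1,b)$ says that the conjecture holds. Otherwise Lemma 8 applies to $F$, so $\varepsilon_{K_{\delta,\delta}}\le Bc^\delta\le1$ for all large $\delta$. Lemma 5 then gives $\varphi(C)\le\varphi(K_{\delta,\delta})$ for every connected $C$ of minimum degree at least $\delta$, and (3) gives $\hom(G,H)\le\hom(K_{\delta,\delta},H)^{|G|/2\delta}$. So the conjecture holds.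

## Looped $F$: recoloring a near-complete graph into a complete one

**Case (iii): $F$ has a loop; $k\ge M:=f^2(4f+4)^{2f}$ and any $\delta\ge1$.** We expect $K_{\delta+1}$ to win. Let $C$ be connected with minimum degree at least $\delta$, and write $|C|=n=\delta+1+j$. If $j=0$, then $C=K_{\delta+1}$. For $j\ge1$ each extra vertex costs a factor $k$, so it suffices that it gains at most a constant factor.

**Lemma 9.** If $j\ge1$, then $\hom(C,F)\le M^j\hom(K_{\delta+1},F)$.

Given the lemma, $\varepsilon_C\le(M/k)^j\varepsilon_{K_{\delta+1}}\le\varepsilon_{K_{\delta+1}}$. As $|C|>\delta+1$, this yields $\varphi(C)\le\varphi(K_{\delta+1})$, and (3) gives $\hom(G,H)\le\hom(K_{\delta+1},H)^{|G|/(\delta+1)}$. So the conjecture holds for $H$.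

Why is the lemma not immediate? One would like to delete a few vertices of $C$ and be left with a clique. But let $\delta$ be even and $C=K_{\delta+2}$ minus a perfect matching, so $j=1$. To reach a clique one has to delete half of the vertices, and paying $f$ for each of these is far more than the constant $M^1$ that we may spend. Instead of deleting vertices we recolor them. Keep this example in mind with $F$ on $\{\alpha,\beta\}$, $\alpha$ looped, $\beta$ not, $\alpha\sim\beta$ (independent sets). There $\hom(K_{\delta+1},F)=\delta+2$, while $C$ has $1+(\delta+2)+\frac{\delta+2}2$ independent sets. The colorings of $C$ that are not colorings of the complete graph on $V(C)$ are those with two $\beta$'s, on a non-edge $uw$; recoloring one of the two by $\alpha$ repairs such a coloring, and to undo this we need only be told which vertex was repaired.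

*Proof of Lemma 9.* Because of the loop, $\hom(K_{\delta+1},F)\ge1$. Fix linear orders on $V(C)$ and on $V(F)$.

**Step 1: dispose of small $C$.** If $n\le f(j+1)\le2fj$, then $\hom(C,F)\le f^n\le f^{2fj}\le M^j$. From now on let $n>f(j+1)$.

**Step 2: record the conflicts.** A vertex of $C$ has at most $n-1-\delta=j$ non-neighbors other than itself. For a homomorphism $\psi:C\to F$ let $\Gamma=\Gamma_\psi$ be the graph on $V(C)$ joining $u\ne w$ when $\psi(u)\not\sim\psi(w)$ in $F$, including the case where $\psi(u)=\psi(w)$ is unlooped. Edges of $\Gamma$ are non-edges of $C$, so $\Delta(\Gamma)\le j$. Call a vertex bad if it is not isolated in $\Gamma$.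

Let $u$ be bad with $\Gamma$-neighbor $w$. Every vertex $v\ne w$ in the class $\psi^{-1}(\psi(u))$ is $\Gamma$-adjacent to $w$, because $\psi(v)=\psi(u)\not\sim\psi(w)$. Two things follow.

- The whole class of a bad vertex is bad, has size at most $j+1$ (the at most $j$ neighbors of $w$, and possibly $w$ itself), and lies in one component of $\Gamma$.
- The components $D_1,\dots,D_p$ of $\Gamma$ that consist of bad vertices are unions of color classes. Hence $p\le f$.

**Step 3: find a safe color.** Since $n>f(j+1)$, some color has a class of size at least $j+2$. Let $c$ be the first such color. By Step 2 no vertex colored $c$ is bad. Two vertices of this class are not $\Gamma$-adjacent, so $c$ is looped. A vertex of this class is not $\Gamma$-adjacent to any other vertex, so $c$ is adjacent to every color used by $\psi$.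

**Step 4: recolor.** Let $r_i$ be the first vertex of $D_i$. Define $\psi'$ from $\psi$ by recoloring every vertex of $D_i\setminus\{r_i\}$ with $c$, for all $i$. We check that $\psi'$ is a homomorphism from the complete graph $K_n$ on $V(C)$ to $F$. Let $u\ne w$. If $\psi'(u)=c$ or $\psi'(w)=c$, then $\psi'(u)\sim\psi'(w)$ by Step 3. Otherwise neither vertex was recolored. If their colors were non-adjacent, $u$ and $w$ would be $\Gamma$-adjacent, hence bad and in the same $D_i$; the only vertex of $D_i$ that was not recolored is $r_i$, so $u=r_i=w$, a contradiction.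

In the example with $\delta\ge4$ even, $n=\delta+2>4=f(j+1)$, $c=\alpha$, and a coloring with $\beta$ on the non-edge $uw$ has the single bad component $D_1=\{u,w\}$.

**Step 5: locate the vertices $r_i$ from $\psi'$.** We now bound the number of $\psi$ with a given $\psi'$. Each $r_i$ is bad, so its color $x=\psi(r_i)=\psi'(r_i)$ differs from $c$. As recoloring adds vertices only to class $c$, $\psi'^{-1}(x)\subseteq\psi^{-1}(x)$, which has size at most $j+1$. So $\{r_1,\dots,r_p\}$ is a subset of the union of those $\psi'$-classes that have size at most $j+1$. This union is determined by $\psi'$ and has at most $f(j+1)\le2fj$ vertices. Hence there are at most $2^{2fj}=4^{fj}$ possibilities for the set $\{r_1,\dots,r_p\}$.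

**Step 6: rebuild the bad components.** Given $\psi'$ and the set $\{r_1,\dots,r_p\}$, recover $\psi$ on $\bigcup D_i$ as follows. Start with the $r_i$ revealed, with colors $\psi'(r_i)$. While some color of a revealed vertex has no processed vertex, take the first such color, process the first revealed vertex $u$ of that color, and reveal the $\Gamma$-neighbors of $u$ together with their $\psi$-colors. The $\Gamma$-neighbors are among the at most $j$ non-neighbors of $u$ in $C$; each of these is either not a $\Gamma$-neighbor or is one with one of $f$ colors. So one processing step has at most $(f+1)^j$ outcomes. Each color is processed at most once, so there are at most $f$ processing steps, and whether to stop and which vertex to process next are determined by what has been revealed. Hence there are at most $(f+1)^{fj}$ possible runs.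

At the end the revealed set is closed under $\Gamma$-neighbors. Indeed, let $u'$ be revealed, let $u$ be the processed vertex of the same color, and let $w$ be a $\Gamma$-neighbor of $u'$. If $w=u$, it is revealed. If $w\ne u$, then $\psi(w)\not\sim\psi(u')=\psi(u)$, so $w$ is a $\Gamma$-neighbor of $u$ and was revealed when $u$ was processed. The revealed set therefore contains the whole component of each $r_i$, and it contains nothing else, so it equals $\bigcup D_i$, with its $\psi$-colors. Elsewhere $\psi=\psi'$. So a run determines $\psi$.

**Step 7: add up.** By Steps 4–6, and then restricting colorings of $K_n$ to $\delta+1$ of its vertices and allowing any of $f$ colors on each of the other $j$,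
$$\hom(C,F)\le4^{fj}(f+1)^{fj}\hom(K_n,F)\le4^{fj}(f+1)^{fj}f^j\hom(K_{\delta+1},F).$$
The factor in front is $f^j(4f+4)^{fj}\le\big(f^2(4f+4)^{2f}\big)^j=M^j$. $\square$

**Proof of Theorem 4.** Take $k_0(F)=f^6+M$, which exceeds $\max(1,\Delta(F))$ since $M\ge64$ and $M>f\ge\Delta(F)$. Let $k\ge k_0(F)$. If $F$ has a loop, the conjecture holds for $K_k^\circ\sqcup F$ by case (iii). If $F$ is loopless and triangle-free, it holds by case (ii), and there $k\ge\max(1,\Delta(F))$ is enough. If $F$ is loopless and contains a triangle, then by case (i) inequality (1) fails for every $\delta\ge\max(3,f)$ and all large $|G|$. $\blacksquare$
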